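\title{Singular prime points on Cartwright--Sturmfels Hilbert schemes}

\begin{abstract}
A Cartwright--Sturmfels Hilbert scheme is a multigraded Hilbert scheme of the Cox ring of a product of projective spaces whose Hilbert function is that of a radical Borel-fixed ideal. We show that, in every characteristic, such a scheme can be singular at a point that corresponds to a prime ideal. The primes are the ideals of the graphs of the linear projections of $\mathbb{P}^3$ from finitely many points and lines. Near such a prime the Hilbert scheme agrees, up to smooth factors, with the incidence scheme of the configuration of points and lines. Two triangles give an explicit singular prime point, and suitable configurations give every singularity type of finite type over $\mathbb{Z}$, at primes that define smooth threefolds.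
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf{k}$ be an algebraically closed field of any characteristic, let $\mathbf{n}=(n_1,\dots,n_r)$, and let
\[
S=\mathbf{k}[x_{i,j} : 1\le i\le r,\ 0\le j\le n_i],\qquad \deg x_{i,j}=\mathbf{e}_i\in\mathbb{Z}^r,
\]
be the Cox ring of $\mathbb{P}^{\mathbf{n}}=\mathbb{P}^{n_1}\times\cdots\times\mathbb{P}^{n_r}$, graded by the Picard group. For a function $\mathfrak{h}\colon\mathbb{Z}^r\to\mathbb{N}$, the multigraded Hilbert scheme $\mathcal{H}^{\mathfrak{h}}(S)$ of Haiman and Sturmfels parametrizes the homogeneous ideals $I\subseteq S$ with $\dim_{\mathbf{k}}(S/I)_{\mathbf{d}}=\mathfrak{h}(\mathbf{d})$ for all $\mathbf{d}$. Precisely, it is a scheme of finite type over $\mathbf{k}$, and its points with values in a $\mathbf{k}$-algebra $A$ are the homogeneous ideals $I_A\subseteq S_A=S\otimes_{\mathbf{k}}A$ such that $(S_A/I_A)_{\mathbf{d}}$ is locally free of rank $\mathfrak{h}(\mathbf{d})$ for all $\mathbf{d}$.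

An ideal of $S$ is \emph{Borel-fixed} if it is fixed by the product $B_1\times\cdots\times B_r$ of the groups of upper triangular matrices in $\mathrm{GL}(n_1+1)\times\cdots\times\mathrm{GL}(n_r+1)$, acting on the variables. A homogeneous ideal is \emph{Cartwright--Sturmfels} if it has the Hilbert function of a radical Borel-fixed ideal, and $\mathcal{H}^{\mathfrak{h}}(S)$ is a \emph{Cartwright--Sturmfels Hilbert scheme} if $\mathfrak{h}$ is the Hilbert function of a radical Borel-fixed ideal. Every ideal that such a scheme parametrizes is Cartwright--Sturmfels, and in particular radical.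

For prime ideals the condition has a geometric meaning. Write the class of an irreducible subvariety $X\subseteq\mathbb{P}^{\mathbf{n}}$ in the Chow ring $A^*(\mathbb{P}^{\mathbf{n}})=\mathbb{Z}[t_1,\dots,t_r]/(t_1^{n_1+1},\dots,t_r^{n_r+1})$ as $[X]=\sum_{\mathbf{a}}c_{\mathbf{a}}\,t_1^{a_1}\cdots t_r^{a_r}$. The monomial $t^{\mathbf{b}}$ is the class of a product of linear subspaces of codimensions $b_1,\dots,b_r$, and $c_{\mathbf{a}}$ is the degree of $[X]\cdot t^{\mathbf{n}-\mathbf{a}}$. Thus the coefficients count the points in which $X$ meets products of linear subspaces of complementary dimension. The variety $X$ is \emph{multiplicity-free} if all $c_{\mathbf{a}}$ lie in $\{0,1\}$.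

\begin{theorem}[Conca--De Negri--Gorla]\label{thm:CDG}
Let $P\subseteq S$ be a homogeneous prime ideal that contains none of the irrelevant ideals $(x_{i,0},\dots,x_{i,n_i})$, so that $P$ is the vanishing ideal of an irreducible subvariety $X\subseteq\mathbb{P}^{\mathbf{n}}$. Then $P$ is Cartwright--Sturmfels if and only if $X$ is multiplicity-free.
\end{theorem}

The following question is posed by Ramkumar and Sammartano \cite{RS}.

\medskip
\noindent\textbf{Question.} \emph{Is every point of a Cartwright--Sturmfels Hilbert scheme that corresponds to a prime ideal a smooth point?}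
\medskip

The simplest cases suggest the answer yes. For $r=1$ a multiplicity-free variety has degree one, so it is a linear subspace, and the Hilbert scheme is a Grassmannian. A hypersurface of multidegree $\mathbf{d}$ has class $\sum d_it_i$; it is multiplicity-free exactly when $\mathbf{d}\in\{0,1\}^r$, and the Hilbert scheme is the projective space of lines in $S_{\mathbf{d}}$. (In both cases the graded piece of $I_A$ in the degree of the generators generates an ideal with the right Hilbert function, hence all of $I_A$.) In general a multiplicity-free variety behaves like a linear space with respect to every product of linear subspaces, and one may expect it to deform as freely as a linear space does. This is not so.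

\begin{theorem}\label{thm:explicit}
There are a Cartwright--Sturmfels Hilbert scheme $\mathcal{H}$ for $\mathbb{P}^3\times(\mathbb{P}^2)^9\times(\mathbb{P}^1)^6$ and a prime ideal $P$, defining a threefold, with $[P]\in\mathcal{H}$, such that $\mathcal{H}$ has dimension $105$ at $[P]$ and its tangent space at $[P]$ has dimension $106$. In particular $[P]$ is a singular point of $\mathcal{H}$.
\end{theorem}

In fact prime points satisfy ``Murphy's law'': every singularity type of finite type over $\mathbb{Z}$ occurs, and smoothness of the variety does not help.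

\begin{theorem}\label{thm:murphy}
Let $Y$ be a scheme of finite type over $\mathbb{Z}$ and let $y$ be a $\mathbf{k}$-point of $Y_{\mathbf{k}}=Y\times\operatorname{Spec}\mathbf{k}$. There exist a Cartwright--Sturmfels Hilbert scheme $\mathcal{H}$ for some $\mathbb{P}^3\times(\mathbb{P}^2)^a\times(\mathbb{P}^1)^b$, a prime ideal $P$ with $[P]\in\mathcal{H}$ that defines a smooth threefold $X$, and integers $M,M'$ with
\[
\widehat{\mathcal{O}}_{\mathcal{H},[P]}[[s_1,\dots,s_M]]\;\cong\;\widehat{\mathcal{O}}_{Y_{\mathbf{k}},y}[[s_1,\dots,s_{M'}]].
\]
The threefold $X$ is obtained from $\mathbb{P}^3$ by blowing up points and then disjoint smooth rational curves.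
\end{theorem}

Both theorems come from one construction. Fix points and lines in $\mathbb{P}^3$ and let $X$ be the closure of the graph of all the linear projections from them. A hyperplane in any factor pulls back to a plane in $\mathbb{P}^3$, and three planes with finite intersection meet in one point, so $X$ is multiplicity-free whatever the configuration is. On the other hand the Hilbert function of $X$ records which points lie on which lines, and a flat deformation of the ideal must preserve these incidences. Theorem~\ref{thm:compare} makes this exact: up to smooth factors, the Hilbert scheme at $X$ is the incidence scheme of the configuration. It is stated in Section~\ref{sec:proj} and proved in Sections~\ref{sec:functors}--\ref{sec:back}. It then remains to find singular incidence schemes: two triangles give Theorem~\ref{thm:explicit} (Section~\ref{sec:triangles}), and quadrangles that add and multiply slopes give Theorem~\ref{thm:murphy} (Section~\ref{sec:murphy}).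

\section{Projecting $\mathbb{P}^3$ from points and lines}\label{sec:proj}

Let $U=\mathbf{k}^4$ be the space of linear forms on $\mathbb{P}^3$ and $R=\operatorname{Sym}U$. A \emph{configuration} consists of finitely many distinct points $p_i$ $(i\in\mathcal{P})$ and finitely many distinct lines $\ell_j$ $(j\in\mathcal{L})$ in $\mathbb{P}^3$; we call them the \emph{marked} points and lines. Put $\mathcal{A}=\mathcal{P}\sqcup\mathcal{L}$. For $\alpha\in\mathcal{A}$ let $U_\alpha\subset U$ be the space of forms that vanish on the point or line; it has dimension $3$ for a point and $2$ for a line, and $p_i\in\ell_j$ if and only if $U_j\subset U_i$.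

For $\alpha\in\mathcal{A}$ fix a vector space $E_\alpha$ and an injective linear map $\varphi_\alpha\colon E_\alpha\to U$ with image $U_\alpha$. Put $E_0=U$ and $\varphi_0=\mathrm{id}$. The ring
\[
S=\operatorname{Sym}\Big(\bigoplus_{\alpha\in\{0\}\cup\mathcal{A}}E_\alpha\Big),\qquad \deg E_\alpha=\mathbf{e}_\alpha,
\]
is the Cox ring of $\mathbb{P}^{\mathbf{n}}=\mathbb{P}^3\times(\mathbb{P}^2)^{\mathcal{P}}\times(\mathbb{P}^1)^{\mathcal{L}}$. Let $F\mapsto F^\sharp$ be the ring homomorphism $S\to R$ with $e^\sharp=\varphi_\alpha(e)$ for $e\in E_\alpha$, and let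
\[
P=\ker\big(\Phi\colon S\to R[t_\alpha:\alpha\in\{0\}\cup\mathcal{A}]\big),\qquad \Phi(F)=F^\sharp t^{\mathbf{d}}\ \text{ for }F\in S_{\mathbf{d}}.
\]
Then $P$ is a homogeneous prime. Since each $\varphi_\alpha$ is injective, $P\cap\operatorname{Sym}E_\alpha=0$, so $P$ contains no irrelevant ideal. Let $\mathfrak{h}$ be the Hilbert function of $S/P$. With $|\mathbf{d}|=\sum d_\alpha$ we have
\[
(S/P)_{\mathbf{d}}\;\cong\;U^{d_0}\prod_{\alpha\in\mathcal{A}}U_\alpha^{d_\alpha}\;\subseteq\;\operatorname{Sym}^{|\mathbf{d}|}U,
\]
where a product of subspaces (or submodules) means the span of the products of their elements.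

The map $\varphi_\alpha$ defines the projection $\mathbb{P}^3\dashrightarrow\operatorname{Proj}\operatorname{Sym}E_\alpha$ from the marked point or line. All projections are defined on the open set $V=\mathbb{P}^3\setminus(\bigcup p_i\cup\bigcup\ell_j)$. Let $X^\circ\cong V$ be the graph over $V$ of their product and $X\subseteq\mathbb{P}^{\mathbf{n}}$ its closure, an irreducible threefold. (The ambient space is $\mathbb{P}^3$ because both points and lines must have nonconstant projections; in $\mathbb{P}^2$ the forms vanishing on a line span a space of dimension one.)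

\begin{lemma}\label{lem:CS}
For every configuration, $P$ is the vanishing ideal of $X$ and $X$ is multiplicity-free. Hence $P$ is Cartwright--Sturmfels and $\mathcal{H}^{\mathfrak{h}}(S)$ is a Cartwright--Sturmfels Hilbert scheme.
\end{lemma}

\begin{proof}
A form $F\in S_{\mathbf{d}}$ vanishes on $X^\circ$ if and only if $F^\sharp$ vanishes on $V$, that is, $F^\sharp=0$. So $P$ is the ideal of $X$.

A coefficient of $[X]$ is the degree of $[X]\cdot[H]$, where $H=\prod H_\alpha$ is a product of linear subspaces of codimensions $b_\alpha$ with $\sum b_\alpha=3$. We use the dimension part of Kleiman's transversality theorem, valid in all characteristics: if a connected algebraic group acts transitively on a variety $W$ and $Z,H\subseteq W$ are subvarieties, then for general $g$ the intersection $Z\cap gH$ is empty or has dimension $\dim Z+\dim H-\dim W$. Apply it to $X$ and to the components of $X\setminus X^\circ$, which have dimension at most $2$ because the graph $X^\circ$ is open in $X$. For general $H$, the intersection $X\cap H$ is finite and contained in $X^\circ$. Now $H$ is cut out by three elements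 of the spaces $E_\alpha$, and under $X^\circ\cong V$ the scheme $X\cap H$ is cut out by their images in $U$. So $X\cap H=\Lambda\cap V$ for a linear subspace $\Lambda\subseteq\mathbb{P}^3$. A finite open subscheme of a linear space is empty or one reduced point. In the first case the coefficient is $0$. In the second case $X$ is smooth at the point and meets $H$ transversally there, so the coefficient is $1$. Theorem~\ref{thm:CDG} finishes the proof.
\end{proof}

The next example shows what the Hilbert function sees of the configuration.

\begin{example}\label{ex:pointline}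
Let $U$ have basis $x,y,z,w$. Mark one point $p$ with $U_p=\langle x,y,z\rangle$ and one line $\ell$ with $U_\ell=\langle z_1,z_2\rangle$. Let $a,b,c$ and $s,t$ be the bases of $E_p$ and $E_\ell$ that map to $x,y,z$ and $z_1,z_2$. An element $f_1s+f_2t$ of degree $\mathbf{e}_p+\mathbf{e}_\ell$, with $f_1,f_2\in E_p$, lies in $P$ if and only if $f_1^\sharp z_1+f_2^\sharp z_2=0$, that is, $(f_1^\sharp,f_2^\sharp)=\kappa(z_2,-z_1)$ for a scalar $\kappa$. A nonzero solution exists if and only if $z_1,z_2\in U_p$. Hence
\[
\mathfrak{h}(\mathbf{e}_p+\mathbf{e}_\ell)=5\ \text{ if }p\in\ell,\qquad \mathfrak{h}(\mathbf{e}_p+\mathbf{e}_\ell)=6\ \text{ if }p\notin\ell.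
\]
Take $(z_1,z_2)=(x,y)$, so that $p\in\ell$ and the relation is $at-bs$. Move the line off the point to first order: over $\mathbf{k}[\epsilon]/(\epsilon^2)$ send $s,t$ to $x,\,y+\epsilon w$. Then $at-bs$ maps to $\epsilon xw$. No correction $\epsilon G$ with $G\in E_p\otimes E_\ell$ cancels this, because $G^\sharp\in\mathbf{k}[x,y,z]$. So the relation does not lift: the incidence $p\in\ell$ is forced on flat deformations, already to first order.

For two distinct lines $\ell,\ell'$ the same computation gives a relation of degree $\mathbf{e}_\ell+\mathbf{e}_{\ell'}$ only if $U_\ell\subseteq U_{\ell'}$, which does not happen. So $\mathfrak{h}(\mathbf{e}_\ell+\mathbf{e}_{\ell'})=4$ whether or not the lines meet.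
\end{example}

The example suggests comparing the Hilbert scheme with the space of configurations that keep the point--line incidences, with no condition on pairs of lines. Let $\mathrm{Inc}=\{(i,j)\in\mathcal{P}\times\mathcal{L}: p_i\in\ell_j\}$ and let $G$ be the Grassmannian of lines in $\mathbb{P}^3$. The \emph{incidence scheme}
\[
T\subseteq(\mathbb{P}^3)^{\mathcal{P}}\times G^{\mathcal{L}}
\]
is the closed subscheme on which, for every $(i,j)\in\mathrm{Inc}$, the universal rank $2$ subbundle $\mathcal{U}_j$ of $U\otimes\mathcal{O}$ is contained in the universal rank $3$ subbundle $\mathcal{U}_i$, that is, the map $\mathcal{U}_j\to (U\otimes\mathcal{O})/\mathcal{U}_i$ vanishes. Let $\tau\in T$ be the given configuration. We need one hypothesis: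
\begin{equation}\label{eq:star}
\text{every point of }\mathbb{P}^3\text{ that lies on three or more marked lines is marked.}\tag{$*$}
\end{equation}

\begin{theorem}\label{thm:compare}
Assume \eqref{eq:star}, and let $N_{\mathcal{P}}=|\mathcal{P}|$, $N_{\mathcal{L}}=|\mathcal{L}|$. Then
\[
\widehat{\mathcal{O}}_{\mathcal{H}^{\mathfrak{h}}(S),[P]}[[\,N_{\mathcal{P}}+N_{\mathcal{L}}\text{ variables}\,]]\;\cong\;\widehat{\mathcal{O}}_{T,\tau}[[\,9N_{\mathcal{P}}+4N_{\mathcal{L}}\text{ variables}\,]].
\]
In particular $[P]$ is a smooth point of $\mathcal{H}^{\mathfrak{h}}(S)$ if and only if $\tau$ is a smooth point of $T$.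
\end{theorem}

The variables on the right are the choices of coordinates on the targets of the projections, and those on the left are the scalars that do not change the projections. For a single marked line, $T=G$ has dimension $4$, the ideal $P$ is generated by one form of bidegree $(1,1)$ on $\mathbb{P}^3\times\mathbb{P}^1$, and the Hilbert scheme is $\mathbb{P}^7$, in agreement with $7+1=4+4$.

\section{Deformation functors}\label{sec:functors}

From now on $A$ denotes a local Artinian $\mathbf{k}$-algebra with residue field $\mathbf{k}$ and maximal ideal $\mathfrak{m}_A$. A subscript $A$ denotes base change or a lift to $A$, and a bar denotes reduction modulo $\mathfrak{m}_A$.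

\subsection*{Complete local rings as functors}
For a complete local Noetherian $\mathbf{k}$-algebra $B$ with residue field $\mathbf{k}$, let $h_B(A)$ be the set of local $\mathbf{k}$-algebra homomorphisms $B\to A$. A functor isomorphic to $h_B$ is said to be \emph{pro-represented} by $B$. We use four standard facts. The functor $h_B$ determines $B$ up to isomorphism, because $B=\varprojlim B/\mathfrak{m}_B^n$. The functor $A\mapsto h_B(A)\times\mathfrak{m}_A^{\,n}$ is pro-represented by $B[[s_1,\dots,s_n]]$. If $z$ is a $\mathbf{k}$-point of a scheme $Z$ of finite type over $\mathbf{k}$, then $\widehat{\mathcal{O}}_{Z,z}$ pro-represents the functor of $A$-points of $Z$ that reduce to $z$. Finally, the dimension and the embedding dimension both increase by $n$ when passing from $B$ to $B[[s_1,\dots,s_n]]$; so $B$ is regular if and only if $B[[s_1,\dots,s_n]]$ is, and $Z$ is smooth at $z$ if and only if $\widehat{\mathcal{O}}_{Z,z}$ is regular.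

\subsection*{Linear algebra over $A$}
A direct summand $N$ of a finite free $A$-module $M$ is free, satisfies $N\cap\mathfrak{m}_AM=\mathfrak{m}_AN$, and has reduction $\overline{N}=N\otimes\mathbf{k}\subseteq\overline{M}$. By Nakayama's lemma a submodule of $N$ that surjects onto $\overline{N}$ equals $N$.

\begin{lemma}\label{lem:linalg}
Let $M,M'$ be finite free $A$-modules.
\begin{enumerate}
\item[(a)] A homomorphism $M'\to M$ with injective reduction is injective, and its image is a direct summand. In particular, elements of $M$ with linearly independent reductions are part of a basis.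
\item[(b)] Let $z_1,\dots,z_m$ be part of a basis of $M$ and let $v_1,\dots,v_m\in M$ satisfy $\sum v_lz_l=0$ in $\operatorname{Sym}^2M$. Then $v_l=\sum_{k\le m}c_{lk}z_k$ with $c_{lk}\in A$, $c_{ll}=0$ and $c_{lk}=-c_{kl}$. For $m=2$ this says $(v_1,v_2)=c\,(z_2,-z_1)$ with $c\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix of the map has a minor of size $\operatorname{rank}M'$ that is nonzero modulo $\mathfrak{m}_A$, hence a unit, so the map has a left inverse. (b) Extend the $z_l$ to a basis of $M$, write $v_l=\sum_kc_{lk}z_k$, and compare the coefficients of $z_l^2$, of $z_kz_l$ with $k\ne l$ and $k,l\le m$, and of $z_kz_l$ with $k>m$.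
\end{proof}

An $A$-point, $A$-line or $A$-plane of $\mathbb{P}^3$ is a direct summand of $U_A$ of rank $3$, $2$ or $1$, or dually a direct summand of $U_A^\vee$ of rank $1$, $2$ or $3$; in the dual description incidence is inclusion. By Lemma~\ref{lem:linalg}(a), if the reductions of two direct summands intersect in zero, then their sum is a direct summand, and it is the only direct summand of its rank that contains both. Applied in $U_A^\vee$, and in the dual of an $A$-plane, this gives the usual joins and meets: two $A$-points with distinct reductions lie on exactly one $A$-line; an $A$-line and an $A$-point whose reduction is off the reduced line lie in exactly one $A$-plane; two $A$-lines in an $A$-plane with distinct reductions have exactly one $A$-point in common. These constructions commute with base change.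

\subsection*{The two functors}
Let $D(A)$ be the set of homogeneous ideals $I_A\subseteq S_A$ such that every $(S_A/I_A)_{\mathbf{d}}$ is free and $I_A$ reduces to $P$; equivalently, each $(I_A)_{\mathbf{d}}$ is a direct summand of $(S_A)_{\mathbf{d}}$ with reduction $P_{\mathbf{d}}$. By the description of $\mathcal{H}^{\mathfrak{h}}(S)$ in Section~\ref{sec:intro}, $D$ is pro-represented by $\widehat{\mathcal{O}}_{\mathcal{H}^{\mathfrak{h}}(S),[P]}$.

A deformation of the configuration alone does not give an ideal of $S_A$; one needs coordinates on the targets as well. So consider tuples $\varphi_A=(\varphi_{\alpha,A})_{\alpha\in\mathcal{A}}$ of $A$-linear lifts $\varphi_{\alpha,A}\colon E_{\alpha,A}\to U_A$ of the $\varphi_\alpha$. By Lemma~\ref{lem:linalg}(a) the image $U_{\alpha,A}$ of $\varphi_{\alpha,A}$ is a direct summand lifting $U_\alpha$. Any such tuple, with $\varphi_{0,A}=\mathrm{id}$, defines a homomorphism $S_A\to R_A$, again written $F\mapsto F^\sharp$, and a homogeneous ideal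
\[
J_{\varphi_A}=\bigoplus_{\mathbf{d}}\{F\in(S_A)_{\mathbf{d}}:F^\sharp=0\}.
\]
Let $\mathcal{F}(A)$ be the set of tuples with $U_{j,A}\subset U_{i,A}$ for all $(i,j)\in\mathrm{Inc}$.

\begin{lemma}\label{lem:F}
The functor $\mathcal{F}$ is pro-represented by $\widehat{\mathcal{O}}_{T,\tau}[[\,9N_{\mathcal{P}}+4N_{\mathcal{L}}\text{ variables}\,]]$.
\end{lemma}

\begin{proof}
Over the local ring $B=\widehat{\mathcal{O}}_{T,\tau}$ the universal subbundles $\mathcal{U}_\alpha$ are free; choose isomorphisms $\psi_\alpha\colon E_\alpha\otimes B\to\mathcal{U}_\alpha\otimes B$ that lift the $\varphi_\alpha$. An element of $\mathcal{F}(A)$ is the same as an element $(U_{\alpha,A})_\alpha$ of $h_B(A)$ together with automorphisms $g_\alpha=\psi_{\alpha,A}^{-1}\varphi_{\alpha,A}$ of $E_{\alpha,A}$ that reduce to the identity. The entries of $g_\alpha-\mathrm{id}$ are $9$, respectively $4$, arbitrary elements of $\mathfrak{m}_A$.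
\end{proof}

The group $(1+\mathfrak{m}_A)^{\mathcal{A}}$ acts on $\mathcal{F}(A)$ by scaling the maps $\varphi_{\alpha,A}$. Scaling multiplies $F^\sharp$ by a unit that depends only on the degree of $F$, so it does not change $J_{\varphi_A}$. We show in Section~\ref{sec:flat} that $J_{\varphi_A}\in D(A)$ for $\varphi_A\in\mathcal{F}(A)$, and in Section~\ref{sec:back} that every element of $D(A)$ arises in this way from exactly one orbit. Hypothesis \eqref{eq:star} is used only in the first step.

\section{From configurations to flat families of ideals}\label{sec:flat}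

We have $(S_A/J_{\varphi_A})_{\mathbf{d}}\cong U_A^{d_0}\prod U_{\alpha,A}^{d_\alpha}$, and we must show that this submodule of $\operatorname{Sym}^{|\mathbf{d}|}U_A$ is a direct summand in every degree $\mathbf{d}$. We do not know generators of $P$, so we cannot lift them one at a time. Instead we identify the product with the module of global sections of a twisted ideal sheaf; then flatness can be checked locally on $\mathbb{P}^3$, where few points and lines interact.

The identification rests on a regularity bound. Let $M$ be a finitely generated graded module over a polynomial ring over a field, with irrelevant ideal $\mathfrak{m}$. Its regularity is the largest $i+j$ with $H^i_{\mathfrak{m}}(M)_j\ne0$. If $\widetilde{M}$ is the associated sheaf on projective space, there is an exact sequence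
\[
0\to H^0_{\mathfrak{m}}(M)_j\to M_j\to H^0(\widetilde{M}(j))\to H^1_{\mathfrak{m}}(M)_j\to0,
\]
and $H^i(\widetilde{M}(j))\cong H^{i+1}_{\mathfrak{m}}(M)_j$ for $i\ge1$. By a theorem of Conca and Herzog \cite[Theorem~3.1]{CH}, a product of $e$ nonzero ideals generated by linear forms has regularity $e$.

\begin{lemma}\label{lem:global}
Let $U'$ be a free $A$-module of rank $n+1\ge2$, let $U'_\alpha\subseteq U'$ be finitely many nonzero direct summands, and let $d_0,d_\alpha\ge0$ and $e=d_0+\sum d_\alpha$. Let $\mathcal{I}_\alpha$ be the ideal sheaf generated by $U'_\alpha$ on $\mathbb{P}^n_A=\operatorname{Proj}\operatorname{Sym}U'$, and let $\mathcal{Q}=\prod\mathcal{I}_\alpha^{d_\alpha}$. If $\mathcal{O}/\mathcal{Q}$ is flat over $A$, then $N=(U')^{d_0}\prod (U'_\alpha)^{d_\alpha}$ is a direct summand of $\operatorname{Sym}^eU'$.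
\end{lemma}

\begin{proof}
For $e=0$ there is nothing to prove, so let $e\ge1$. Since $\mathcal{O}$ and $\mathcal{O}/\mathcal{Q}$ are flat, $\mathcal{Q}$ is flat and $\mathcal{Q}\otimes\mathbf{k}$ injects into $\mathcal{O}_{\mathbb{P}^n_{\mathbf{k}}}$, with image the corresponding product $\overline{\mathcal{Q}}$ of ideal sheaves over $\mathbf{k}$.

Let $Q=\mathfrak{m}^{d_0}\prod(\overline{U'_\alpha})^{d_\alpha}\subseteq\operatorname{Sym}\overline{U'}$, a product of $e$ ideals generated by linear forms. Its sheaf is $\overline{\mathcal{Q}}$, and $Q_e$ is the image of $N$ in $\operatorname{Sym}^e\overline{U'}$. Since $Q$ has regularity $e$, both $H^1_{\mathfrak{m}}(Q)_e$ and $H^2_{\mathfrak{m}}(Q)_e$ vanish; also $H^0_{\mathfrak{m}}(Q)=0$. Hence $H^0(\overline{\mathcal{Q}}(e))=Q_e$ and $H^1(\overline{\mathcal{Q}}(e))=0$.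

A short exact sequence of finite $A$-modules stays exact after tensoring with $\mathcal{Q}(e)$. Induction on the length of $M$ gives $H^1(\mathcal{Q}(e)\otimes M)=0$ for all finite $A$-modules $M$, so the functor $M\mapsto H^0(\mathcal{Q}(e)\otimes M)$ is exact. Let $\Gamma=H^0(\mathcal{Q}(e))\subseteq\operatorname{Sym}^eU'$. The natural map $\Gamma\otimes M\to H^0(\mathcal{Q}(e)\otimes M)$ is an isomorphism for $M$ free, and both sides are right exact in $M$, so it is an isomorphism for all finite $M$. Therefore $\Gamma$ is flat, hence free, and $\Gamma\otimes\mathbf{k}=Q_e$. The inclusion $\Gamma\to\operatorname{Sym}^eU'$ reduces to the inclusion of $Q_e$, so $\Gamma$ is a direct summand by Lemma~\ref{lem:linalg}(a). Finally $N\subseteq\Gamma$ and $N$ surjects onto $Q_e$, so $N=\Gamma$.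
\end{proof}

\begin{lemma}\label{lem:local}
Assume \eqref{eq:star}. Let $\varphi_A\in\mathcal{F}(A)$, let $\mathcal{I}_\alpha$ be the ideal sheaf on $\mathbb{P}^3_A$ generated by $U_{\alpha,A}$, and let $d_\alpha\ge0$. Then $\mathcal{O}/\prod_{\alpha\in\mathcal{A}}\mathcal{I}_\alpha^{d_\alpha}$ is flat over $A$.
\end{lemma}

\begin{proof}
We check flatness at each closed point $o$ of $\mathbb{P}^3_A$, which is a closed point of $\mathbb{P}^3$. If $o$ does not lie on the marked point or line $\alpha$, then $\mathcal{I}_\alpha$ is the unit ideal at $o$ and can be ignored. If $o$ lies on no marked point or line, the stalk is zero. By \eqref{eq:star} three cases remain. In each we choose a basis $x,y,z,w$ of $U_A$ with $\bar x,\bar y,\bar z$ vanishing at $o$; in the chart $w=1$ the stalk is a localization of a quotient of $A[x,y,z]$, and we show that this quotient is flat.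

\emph{Case 1: $o=p_i$ is marked.} The relevant factors are $i$ and the lines $j$ with $(i,j)\in\mathrm{Inc}$, and for them $U_{j,A}\subset U_{i,A}$. All these lines pass through one $A$-point, so in coordinates centered there the ideal is homogeneous, and the problem drops to $\mathbb{P}^2$. Let $x,y,z$ be a basis of $U_{i,A}$. The ideal $\mathfrak{q}\subseteq A[x,y,z]=\operatorname{Sym}U_{i,A}$ is generated by $U_{i,A}^{d_i}\prod_jU_{j,A}^{d_j}$, in degree $e=d_i+\sum_j d_j$. In degree $m<e$ the quotient is $\operatorname{Sym}^mU_{i,A}$, which is free. In degree $m\ge e$ it is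
\[
\operatorname{Sym}^mU_{i,A}\Big/\,U_{i,A}^{d_i+m-e}\prod_jU_{j,A}^{d_j}.
\]
Each $U_{j,A}$ is a direct summand of $U_{i,A}$ by Lemma~\ref{lem:linalg}(a). By Lemma~\ref{lem:global} with $U'=U_{i,A}$, the quotient is free provided that the product of the powers of the ideal sheaves generated by the $U_{j,A}$ on $\mathbb{P}^2_A=\operatorname{Proj}\operatorname{Sym}U_{i,A}$ has flat quotient. The $U_{j,A}$ define $A$-points of $\mathbb{P}^2_A$, and their reductions are distinct because the lines $\ell_j$ are distinct. So at each point of $\mathbb{P}^2_A$ at most one factor is nontrivial, and in suitable coordinates the quotient is $A[x',y']/(x',y')^d$, which is free.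

\emph{Case 2: $o$ is unmarked and lies on exactly one marked line.} Choose $x,y$ to be a basis of $U_{j,A}$. The quotient $A[x,y,z]/(x,y)^{d_j}$ is free on a set of monomials.

\emph{Case 3: $o$ is unmarked and lies on exactly two marked lines $\ell_1,\ell_2$.} Now the deformed lines may separate. We show that one parameter controls the separation and that the family over this parameter is flat. The lines span a plane, so $U_1\cap U_2$ has dimension one. Choose lifts $x\in U_{1,A}$ and $x'\in U_{2,A}$ of a generator, and complete them to bases: $U_{1,A}=\langle x,y\rangle$, $U_{2,A}=\langle x',z\rangle$. The forms $\bar x,\bar y,\bar z$ are a basis of $U_1+U_2$, the space of forms vanishing at $o$; extend $x,y,z$ by $w$ to a basis of $U_A$. Write $x'=(1+a)x+by+cz+\delta w$ with $a,b,c,\delta\in\mathfrak{m}_A$. Replace $x$ by $(1+a)x+by$ and $x'$ by $x'-cz$. Then $U_{1,A}=\langle x,y\rangle$ and $U_{2,A}=\langle x+\delta w,z\rangle$, and the quotient is the base change of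
\[
C=\mathbf{k}[\theta,x,y,z]/\mathfrak{a}^{d_1}\mathfrak{b}^{d_2},\qquad \mathfrak{a}=(x,y),\quad \mathfrak{b}=(x+\theta,z),
\]
along $\mathbf{k}[\theta]\to A$, $\theta\mapsto\delta$. The forms $x,y,v=x+\theta,z$ are independent variables of the polynomial ring. In these variables a monomial lies in $\mathfrak{a}^{d_1}\cap\mathfrak{b}^{d_2}$ if and only if it has degree at least $d_1$ in $x,y$ and at least $d_2$ in $v,z$, if and only if it lies in $\mathfrak{a}^{d_1}\mathfrak{b}^{d_2}$. So $\mathfrak{a}^{d_1}\mathfrak{b}^{d_2}=\mathfrak{a}^{d_1}\cap\mathfrak{b}^{d_2}$. Positive powers of an ideal generated by variables are primary, so the associated primes of $C$ are among $\mathfrak{a},\mathfrak{b}$. Modulo $\mathfrak{a}$ the element $\theta$ becomes the variable $v$, and modulo $\mathfrak{b}$ it becomes $-x$, so neither prime contains a nonzero polynomial in $\theta$. Hence $C$ is torsion-free over the principal ideal domain $\mathbf{k}[\theta]$, so flat, and its base change to $A$ is flat.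
\end{proof}

\begin{proposition}\label{prop:flat}
Assume \eqref{eq:star}. For $\varphi_A\in\mathcal{F}(A)$ we have $J_{\varphi_A}\in D(A)$, and $\varphi_A\mapsto J_{\varphi_A}$ is a natural transformation $\mathcal{F}\to D$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:global} and~\ref{lem:local}, the image $N_{\mathbf{d}}$ of $(S_A)_{\mathbf{d}}\to\operatorname{Sym}^{|\mathbf{d}|}U_A$ is a direct summand. So $(S_A/J_{\varphi_A})_{\mathbf{d}}\cong N_{\mathbf{d}}$ is free, and both the sequence $0\to(J_{\varphi_A})_{\mathbf{d}}\to(S_A)_{\mathbf{d}}\to N_{\mathbf{d}}\to0$ and the inclusion of $N_{\mathbf{d}}$ are split. Therefore, for every homomorphism $A\to A'$, the module $(J_{\varphi_A})_{\mathbf{d}}\otimes_AA'$ is the kernel of $(S_{A'})_{\mathbf{d}}\to\operatorname{Sym}^{|\mathbf{d}|}U_{A'}$. This is naturality, and for $A'=\mathbf{k}$ it says that $J_{\varphi_A}$ reduces to $P$.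
\end{proof}

\begin{remark}\label{rem:star}
Proposition~\ref{prop:flat} fails without \eqref{eq:star}. Mark only the three lines with $U_1=\langle x,y\rangle$, $U_2=\langle x,z\rangle$, $U_3=\langle y,z\rangle$, and over $A=\mathbf{k}[\epsilon]/(\epsilon^2)$ deform $U_3$ to $\langle y,z+\epsilon w\rangle$. The product $N=U_{1,A}U_{2,A}U_{3,A}$ contains $y\cdot x\cdot(z+\epsilon w)-x\cdot z\cdot y=\epsilon xyw$, which comes from a relation of degree $(0,1,1,1)$ in $P$. In a flat family we would have $\epsilon xyw\in\epsilon N$, that is, $xyw\in U_1U_2U_3\subseteq\mathbf{k}[x,y,z]$, which is false. Three concurrent lines carry a relation that $T$ does not see unless the common point is marked.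
\end{remark}

\section{From flat families of ideals to configurations}\label{sec:back}

Fix $I_A\in D(A)$. We read off the maps $\varphi_{\alpha,A}$ from the degrees $\mathbf{e}_0+\mathbf{e}_\alpha$, show that they determine $I_A$, and then read off the incidences from the degrees $\mathbf{e}_i+\mathbf{e}_j$ as in Example~\ref{ex:pointline}.

Fix $\alpha\in\mathcal{A}$. For a lift $\psi\colon E_{\alpha,A}\to U_A=E_{0,A}$ of $\varphi_\alpha$ put
\[
\Gamma_\psi=\operatorname{span}_A\{\psi(e)f-\psi(f)e:\ e,f\in E_{\alpha,A}\}\subseteq U_A\otimes E_{\alpha,A}=(S_A)_{\mathbf{e}_0+\mathbf{e}_\alpha}.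
\]
If $y_1,\dots,y_m$ is a basis of $E_\alpha$, the $\psi(y_l)$ are part of a basis of $U_A$, and Lemma~\ref{lem:linalg}(b) says that $\Gamma_\psi$ is the kernel of the map $U_A\otimes E_{\alpha,A}\to\operatorname{Sym}^2U_A$, $v\otimes e\mapsto v\psi(e)$. In particular $P_{\mathbf{e}_0+\mathbf{e}_\alpha}=\Gamma_{\varphi_\alpha}$. It has the basis $\varphi_\alpha(y_k)y_l-\varphi_\alpha(y_l)y_k$, $k<l$, so it has dimension $1$ for a line and $3$ for a point.

\begin{lemma}\label{lem:recover}
For each $\alpha\in\mathcal{A}$ there is a lift $\psi$ of $\varphi_\alpha$ with $(I_A)_{\mathbf{e}_0+\mathbf{e}_\alpha}=\Gamma_\psi$. Two lifts $\psi,\psi'$ satisfy $\Gamma_\psi=\Gamma_{\psi'}$ only if $\psi'=c\psi$ for some $c\in1+\mathfrak{m}_A$.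
\end{lemma}

\begin{proof}
Write $E=E_\alpha$, $\varphi=\varphi_\alpha$, and $I_1=(I_A)_{\mathbf{e}_0+\mathbf{e}_\alpha}$, $I_2=(I_A)_{\mathbf{e}_0+2\mathbf{e}_\alpha}$.

\emph{Uniqueness.} Suppose $\Gamma_\psi=\Gamma_{\psi'}$. For $k\ne l$ the element $\psi'(y_k)y_l-\psi'(y_l)y_k$ lies in $\Gamma_\psi$, so $\psi'(y_k)\psi(y_l)=\psi'(y_l)\psi(y_k)$. By Lemma~\ref{lem:linalg}(b), $\psi'(y_k)=c\psi(y_k)$ and $\psi'(y_l)=c\psi(y_l)$ for some $c\in A$. Since $\psi(y_k)$ is part of a basis, $c$ is determined by $k$ alone and by $l$ alone, so it is the same for all pairs. Reducing modulo $\mathfrak{m}_A$ gives $c\in1+\mathfrak{m}_A$.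

\emph{Existence for a line.} The module $I_1$ is free of rank one. Choose a generator that lifts $\varphi(y_1)y_2-\varphi(y_2)y_1$, write it as $v_1y_2-v_2y_1$ with $v_l\in U_A$, and put $\psi(y_l)=v_l$.

\emph{Existence for a point.} Now $I_1$ has rank three, and an arbitrary lift of $\Gamma_\varphi$ need not have the form $\Gamma_\psi$. What forces the form is a syzygy among the generators, so we use flatness in the next degree. Let
\[
\bar g_1=\varphi(y_2)y_3-\varphi(y_3)y_2,\qquad \bar g_2=\varphi(y_3)y_1-\varphi(y_1)y_3,\qquad \bar g_3=\varphi(y_1)y_2-\varphi(y_2)y_1 .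
\]
For $e_1,e_2,e_3\in E$ the sum $\sum e_l\bar g_l$ is the determinant of the matrix with rows $(e_l)$, $(\varphi(y_l))$, $(y_l)$. In particular $\sum y_l\bar g_l=0$.

We claim that $P_{\mathbf{e}_0+2\mathbf{e}_\alpha}=E\cdot P_{\mathbf{e}_0+\mathbf{e}_\alpha}$. The left side is the kernel of $U\otimes\operatorname{Sym}^2E\to\operatorname{Sym}^3U$. The source has dimension $4\cdot6=24$. With $U_\alpha=\langle x,y,z\rangle$ the image $U\cdot U_\alpha^2$ is spanned by the $10$ cubic monomials in $x,y,z$ and $w$ times the $6$ quadratic ones. So the left side has dimension $24-16=8$. For the right side, suppose $\sum e_l\bar g_l=0$. Expand the determinant along its second row. Since the $\varphi(y_l)$ are linearly independent in $U$, we get $e_ky_l=e_ly_k$ in $\operatorname{Sym}^2E$ for all $k,l$, so $(e_l)$ is a scalar multiple of $(y_l)$. The right side therefore has dimension $9-1=8$, and it is contained in the left side.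

By the claim and Nakayama's lemma, $I_2=E_A\cdot I_1$. Lift the $\bar g_l$ to a basis $g_1,g_2,g_3$ of $I_1$. The element $\sum y_lg_l$ lies in $I_2\cap\mathfrak{m}_AS_A=\mathfrak{m}_AI_2=\sum_l\mathfrak{m}_AE_A\,g_l$. Hence $\sum y'_lg_l=0$ for some $y'_l\in E_A$ with reduction $y_l$. Write $y'_l=\sum_kM_{lk}y_k$, where the matrix $M$ reduces to the identity, and put $g'_k=\sum_lM_{lk}g_l$. The $g'_k$ form a basis of $I_1$ that lifts the $\bar g_k$, and $\sum_ky_kg'_k=\sum_ly'_lg_l=0$. Write $g'_k=\sum_lc_{kl}y_l$ with $c_{kl}\in U_A$. The relation $\sum c_{kl}y_ky_l=0$ in $U_A\otimes\operatorname{Sym}^2E_A$ says that $c_{kk}=0$ and $c_{kl}=-c_{lk}$. Define $\psi(y_1)=c_{32}$, $\psi(y_2)=c_{13}$, $\psi(y_3)=c_{21}$. Then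
\[
g'_1=\psi(y_2)y_3-\psi(y_3)y_2,\qquad g'_2=\psi(y_3)y_1-\psi(y_1)y_3,\qquad g'_3=\psi(y_1)y_2-\psi(y_2)y_1 .
\]
Comparing with the $\bar g_k$ shows that $\psi$ lifts $\varphi$, and the $g'_k$ generate $\Gamma_\psi$.
\end{proof}

Choose lifts $\varphi_{\alpha,A}$ as in Lemma~\ref{lem:recover}, one for each $\alpha\in\mathcal{A}$, and let $\varphi_A$ be the resulting tuple. We do not yet know that it lies in $\mathcal{F}(A)$. The next lemma expresses that $X$ is birational to $\mathbb{P}^3$: after multiplying by a suitable form, every variable of $S_A$ can be traded for a variable of $\mathbb{P}^3$. This is where primality of $P$ is used.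

\begin{lemma}\label{lem:equal}
$I_A=J_{\varphi_A}$.
\end{lemma}

\begin{proof}
Fix nonzero elements $u_\alpha\in E_\alpha$ and let $w_\alpha=\varphi_{\alpha,A}(u_\alpha)\in E_{0,A}$. For $f\in E_{\alpha,A}$ the element $w_\alpha f-\varphi_{\alpha,A}(f)u_\alpha$ lies in $\Gamma_{\varphi_{\alpha,A}}\subseteq I_A$. Fix a degree $\mathbf{d}$, put $w=\prod_{\alpha\in\mathcal{A}}w_\alpha^{d_\alpha}$ and $u=\prod_{\alpha\in\mathcal{A}}u_\alpha^{d_\alpha}$, and regard $R_A=\operatorname{Sym}E_{0,A}$ as a subring of $S_A$. Applying the congruence $w_\alpha f\equiv u_\alpha f^\sharp$ to each factor of a monomial gives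
\[
wF\equiv uF^\sharp\pmod{I_A}\qquad\text{for all }F\in(S_A)_{\mathbf{d}}.
\]
The reductions $\bar u,\bar w$ have nonzero image in $R$, so they are not in $P$, and they are nonzerodivisors on the domain $S/P$. Multiplication by $u$ or $w$ between graded pieces of $S_A/I_A$ is a map of finite free modules with injective reduction, so it is injective by Lemma~\ref{lem:linalg}(a). Moreover $(I_A)_{|\mathbf{d}|\mathbf{e}_0}=0$, since it is a direct summand with reduction $P_{|\mathbf{d}|\mathbf{e}_0}=0$.

If $F\in I_A$, then $uF^\sharp\in I_A$, so $F^\sharp\in(I_A)_{|\mathbf{d}|\mathbf{e}_0}=0$ and $F\in J_{\varphi_A}$. If $F\in J_{\varphi_A}$, then $F^\sharp=0$, so $wF\in I_A$ and $F\in I_A$.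
\end{proof}

\begin{lemma}\label{lem:inc}
$\varphi_A\in\mathcal{F}(A)$.
\end{lemma}

\begin{proof}
Let $(i,j)\in\mathrm{Inc}$, let $y_1,y_2$ be a basis of $E_j$, and let $z_l=\varphi_{j,A}(y_l)$. Since $U_j\subset U_i$, there are $\bar f_1,\bar f_2\in E_i$ with $\varphi_i(\bar f_1)=\bar z_2$ and $\varphi_i(\bar f_2)=-\bar z_1$, and $\bar f_1y_1+\bar f_2y_2\in P_{\mathbf{e}_i+\mathbf{e}_j}$. Lift this element to $f_1y_1+f_2y_2\in(I_A)_{\mathbf{e}_i+\mathbf{e}_j}$ with $f_l\in E_{i,A}$. By Lemma~\ref{lem:equal}, $\varphi_{i,A}(f_1)z_1+\varphi_{i,A}(f_2)z_2=0$. By Lemma~\ref{lem:linalg}(b), $(\varphi_{i,A}(f_1),\varphi_{i,A}(f_2))=c\,(z_2,-z_1)$ with $c\in A$, and reduction gives $\bar c=1$. So $c$ is a unit and $z_1,z_2\in U_{i,A}$.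
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
By Proposition~\ref{prop:flat} and Lemmas~\ref{lem:equal} and~\ref{lem:inc}, the map $\mathcal{F}(A)\to D(A)$ is defined and surjective. It is constant on orbits of $(1+\mathfrak{m}_A)^{\mathcal{A}}$. Conversely, $(J_{\varphi_A})_{\mathbf{e}_0+\mathbf{e}_\alpha}=\Gamma_{\varphi_{\alpha,A}}$, so by Lemma~\ref{lem:recover} two tuples with the same ideal lie in the same orbit. To split off the group, choose $u_\alpha\in E_\alpha$ and linear functionals $\chi_\alpha\colon U\to\mathbf{k}$ with $\chi_\alpha(\varphi_\alpha(u_\alpha))=1$, and let $\mathcal{F}_1(A)\subseteq\mathcal{F}(A)$ consist of the tuples with $\chi_\alpha(\varphi_{\alpha,A}(u_\alpha))=1$ for all $\alpha$. For any $\varphi_A\in\mathcal{F}(A)$ the elements $\chi_\alpha(\varphi_{\alpha,A}(u_\alpha))$ lie in $1+\mathfrak{m}_A$, and exactly one element of the group scales $\varphi_A$ into $\mathcal{F}_1(A)$. Hence $\mathcal{F}_1(A)\to D(A)$ is bijective and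
\[
\mathcal{F}(A)\cong\mathcal{F}_1(A)\times(1+\mathfrak{m}_A)^{\mathcal{A}}\cong D(A)\times\mathfrak{m}_A^{\,N_{\mathcal{P}}+N_{\mathcal{L}}},
\]
naturally in $A$. The right side is pro-represented by $\widehat{\mathcal{O}}_{\mathcal{H}^{\mathfrak{h}}(S),[P]}[[\,N_{\mathcal{P}}+N_{\mathcal{L}}\text{ variables}\,]]$, and the left side by the ring in Lemma~\ref{lem:F}. The last assertion follows from the facts on regularity recalled in Section~\ref{sec:functors}.
\end{proof}

\section{Two triangles}\label{sec:triangles}

Consider two triangles in space, with sides $a_1,a_2,a_3$ and $a'_1,a'_2,a'_3$, such that $a_i$ meets $a'_i$ in a point $c_i$. There are two ways for this to happen. The triangles may lie in one plane; this family has dimension $3+6\cdot2=15$, for a plane and six lines in it. Or they lie in different planes; then all $c_i$ lie on the line common to the planes, and the family has dimension $3+3+3+6=15$, for two planes, three points on their common line, and six lines each chosen from a pencil. A planar configuration with $c_1,c_2,c_3$ collinear should lie on both families, and so be a singular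 point of the incidence scheme.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.62]
\draw[dashed] (-0.7,0)--(8.9,0) node[right]{$L$};
\draw (0,0)--(5,5); \draw (5,0)--(5,5); \draw (8,0)--(2,2);
\draw (0,0)--(6.4,-1.6); \draw (5,0)--(4,-4); \draw (8,0)--(4,-4);
\foreach \p in {(0,0),(5,0),(8,0),(5,5),(2,2),(5,1),(4.706,-1.176),(6.4,-1.6),(4,-4)}
  \fill \p ellipse (2.2pt and 3.2pt);
\node[above left] at (0,0) {$c_1$}; \node[above left] at (5,0) {$c_2$}; \node[above right] at (8,0) {$c_3$};
\node[right] at (5,5) {$v_{12}$}; \node[above left] at (2,2) {$v_{13}$}; \node[above right] at (5,1) {$v_{23}$};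
\node[below left] at (4.706,-1.176) {$v'_{12}$}; \node[below right] at (6.4,-1.6) {$v'_{13}$}; \node[left] at (4,-4) {$v'_{23}$};
\end{tikzpicture}
\caption{Two coplanar triangles with vertices $v_{ij}$ and $v'_{ij}$ whose corresponding sides meet in collinear points $c_1,c_2,c_3$. The nine dots and the six solid lines are marked; the dashed line $L$ is not. The configuration deforms either inside a plane, or by rotating one triangle out of the plane about $L$.}
\label{fig:triangles}
\end{figure}

\subsection*{The configuration}
In a plane $\Pi_0\subset\mathbb{P}^3$ take a line $L$ and distinct points $c_1,c_2,c_3\in L$. Choose successively lines $a_1,a_2,a_3,a'_1,a'_2,a'_3\subset\Pi_0$ with $c_i\in a_i$ and $c_i\in a'_i$, such that each new line, passing through $c_i$ say, differs from $L$ and from the earlier lines and avoids every intersection point other than $c_i$ of two earlier lines. Each step excludes finitely many lines through $c_i$, and $\mathbf{k}$ is infinite. No three of the six lines are concurrent. Indeed, if three met in a point $o$ and the last chosen of them passes through $c_i$, then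 $o=c_i$ by construction, so two earlier lines pass through $c_i$; but a chosen line through $c_k$, $k\ne i$, and $c_i$ would be $L$, so only $a_i$ can be such an earlier line.

Put $v_{ij}=v_{ji}=a_i\cap a_j$ and $v'_{ij}=v'_{ji}=a'_i\cap a'_j$ for $i\ne j$. Mark the nine points $c_i,v_{ij},v'_{ij}$ and the six lines $a_i,a'_i$ (Figure~\ref{fig:triangles}). The nine points are the intersections of nine different pairs of lines, so they are distinct and each lies on exactly two marked lines. With $\{i,j,k\}=\{1,2,3\}$, the marked points on $a_i$ are $c_i,v_{ij},v_{ik}$, and those on $a'_i$ are $c_i,v'_{ij},v'_{ik}$. Condition \eqref{eq:star} holds since no point lies on three marked lines. The points $a_i\cap a'_j$ with $i\ne j$ are not marked, so these pairs of lines are free to separate.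

\begin{proposition}\label{prop:triangles}
For this configuration, $\widehat{\mathcal{O}}_{T,\tau}\cong\mathbf{k}[[z_1,\dots,z_{16}]]/(z_1z_2)$.
\end{proposition}

\begin{proof}
We describe the $A$-points of $T$ that reduce to $\tau$. The deformed lines are the joins $a_i=v_{ij}v_{ik}$ and $a'_i=v'_{ij}v'_{ik}$ of the deformed vertices. So such an $A$-point is a tuple of nine lifted points such that $c_i$ lies on both joins.

Choose an affine chart of $\mathbb{P}^3$ that contains the nine points, with coordinates $(u,h)\in\mathbb{A}^2\times\mathbb{A}^1$ and $\Pi_0=\{h=0\}$. The points $v_{12},v_{13},v_{23}$ of $\Pi_0$ are not collinear, so there is a unique affine-linear function $g(u)=g_0+g_1u_1+g_2u_2$ over $A$ whose graph contains the deformed $v_{ij}$, and $g_0,g_1,g_2\in\mathfrak{m}_A$. The shear $(u,h)\mapsto(u,h-g(u))$ preserves lines. Hence our functor is the product of $\mathfrak{m}_A^{\,3}$, for $g$, and the functor of configurations in which the $v_{ij}$ have $h=0$. In the latter the $c_i$ have $h=0$ as well, and we write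
\[
v_{ij}=(e_{ij},0),\qquad c_i=(\xi_i,0),\qquad v'_{ij}=(e'_{ij},h_{ij}),\qquad h_{ij}\in\mathfrak{m}_A .
\]
The conditions are that $\xi_i$ lies on the line $e_{ij}e_{ik}$ and that there are $\lambda_1,\lambda_2,\lambda_3\in A$, necessarily unique, with
\begin{gather}
\xi_1=(1-\lambda_1)e'_{12}+\lambda_1e'_{13},\quad \xi_2=(1-\lambda_2)e'_{23}+\lambda_2e'_{12},\quad \xi_3=(1-\lambda_3)e'_{13}+\lambda_3e'_{23},\label{eq:plane}\\
(1-\lambda_1)h_{12}+\lambda_1h_{13}=0,\quad(1-\lambda_2)h_{23}+\lambda_2h_{12}=0,\quad(1-\lambda_3)h_{13}+\lambda_3h_{23}=0.\label{eq:height}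
\end{gather}
The lines $e_{ij}e_{ik}$ and $e'_{ij}e'_{ik}$ of the plane have distinct reductions $a_i,a'_i$, so they meet in exactly one $A$-point. Thus the twelve coordinates of the $e_{ij},e'_{ij}$ are arbitrary lifts, and they determine $\xi_i$ and $\lambda_i$. Let $B$ be the power series ring in twelve variables that pro-represents these lifts; the $\lambda_i$ are elements of $B$. Let $\lambda_i^0\in\mathbf{k}$ be their values at the closed point. Since $c_i\ne v'_{ij},v'_{ik}$, we have $\lambda_i^0\ne0,1$, so $\lambda_i$ and $1-\lambda_i$ are units.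

Put $t=h_{12}$. The first and third equations of \eqref{eq:height} give
\[
h_{13}=-\frac{1-\lambda_1}{\lambda_1}\,t,\qquad h_{23}=\frac{(1-\lambda_1)(1-\lambda_3)}{\lambda_1\lambda_3}\,t,
\]
and the second becomes $(\lambda_1\lambda_3)^{-1}\Delta\,t=0$, where
\[
\Delta=\lambda_1\lambda_2\lambda_3+(1-\lambda_1)(1-\lambda_2)(1-\lambda_3)\in B .
\]
Therefore $\widehat{\mathcal{O}}_{T,\tau}\cong B[[g_0,g_1,g_2,t]]/(\Delta t)$. It remains to show that $\Delta\in\mathfrak{m}_B\setminus\mathfrak{m}_B^2$; then $\Delta$ can be taken as one of the twelve variables of $B$, and we put $z_1=\Delta$, $z_2=t$.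

By \eqref{eq:plane}, the barycentric coordinates of $\xi_1,\xi_2,\xi_3$ with respect to $e'_{12},e'_{13},e'_{23}$ are the rows of a matrix with determinant
\[
\det\begin{pmatrix}1-\lambda_1&\lambda_1&0\\ \lambda_2&0&1-\lambda_2\\ 0&1-\lambda_3&\lambda_3\end{pmatrix}=-\Delta .
\]
At the closed point $c_1,c_2,c_3$ are collinear, so the determinant vanishes there and $\Delta\in\mathfrak{m}_B$.

To see that $\Delta\notin\mathfrak{m}_B^2$ we find a tangent vector along which $\Delta$ has nonzero derivative. Over $\mathbf{k}[\epsilon]/(\epsilon^2)$ keep all $e'_{ij}$, the lines $a_2,a_3$ and the points $e_{12},e_{23}$ fixed, replace $a_1$ by the join of $e_{12}$ and $\xi_1+\epsilon(e'_{13}-e'_{12})$, and let $e_{13}$ be the intersection of the new $a_1$ with $a_3$. Then $\lambda_1=\lambda_1^0+\epsilon$, while $\lambda_2,\lambda_3$ are constant. The derivative of $\Delta$ is $\lambda_2^0\lambda_3^0-(1-\lambda_2^0)(1-\lambda_3^0)$. If it were zero, the value of $\Delta$ at the closed point would be $\lambda_1^0\lambda_2^0\lambda_3^0+(1-\lambda_1^0)\lambda_2^0\lambda_3^0=\lambda_2^0\lambda_3^0\ne0$, a contradiction.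
\end{proof}

The two branches are the expected ones: on $t=0$ all $h_{ij}$ vanish and the triangles are coplanar, and on $\Delta=0$ the points $c_i$ are collinear and the triangles may lie in different planes.

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Take $P$ and $\mathcal{H}=\mathcal{H}^{\mathfrak{h}}(S)$ for the configuration above; $\mathcal{H}$ is a Cartwright--Sturmfels Hilbert scheme by Lemma~\ref{lem:CS}. Here $N_{\mathcal{P}}+N_{\mathcal{L}}=15$ and $9N_{\mathcal{P}}+4N_{\mathcal{L}}=105$. Theorem~\ref{thm:compare} and Proposition~\ref{prop:triangles} give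
\[
\widehat{\mathcal{O}}_{\mathcal{H},[P]}[[\,15\text{ variables}\,]]\cong\mathbf{k}[[z_1,\dots,z_{121}]]/(z_1z_2),
\]
a ring of dimension $120$ and embedding dimension $121$. So $\widehat{\mathcal{O}}_{\mathcal{H},[P]}$ has dimension $105$ and embedding dimension $106$.
\end{proof}

\section{Arbitrary singularities}\label{sec:murphy}

To prove Theorem~\ref{thm:murphy} we place the coordinates of a point of $Y$ on a line $L\subset\mathbb{P}^3$ and impose each addition and each multiplication by a plane quadrangle whose sides meet $L$ in prescribed points. Each quadrangle gets its own plane through $L$, so that different quadrangles meet only in marked points of $L$.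

\subsection*{Reduction to sums and products of distinct variables}
Any polynomial equation can be broken into single additions and multiplications. The difficulty is that a quadrangle degenerates when two of the numbers involved coincide or one of them is $0$ or $1$, and naive intermediate values do this: a coordinate of $y$ may vanish, $x^2$ has two equal inputs, and the final value $f(y)$ is $0$. We avoid this by adding free variables. Each coordinate is shifted by two free variables (with one shift $\eta$, the variables $y_i+\eta$ and $\eta$ would agree when $y_i=0$); each equation is multiplied by a free variable $\epsilon$, so that monomials are built by multiplying a multiple of $\epsilon$ by a coordinate; and a new free summand is inserted before each addition.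

\begin{lemma}\label{lem:algebra}
Let $Y$ and $y$ be as in Theorem~\ref{thm:murphy}. There are a closed subscheme $\mathcal{R}\subseteq\mathbb{A}^N_{\mathbf{k}}$, defined by finitely many relations of the form $z_c=z_az_b$ or $z_c=z_a+z_b$ with $a,b,c$ distinct indices, and a point $z^0\in\mathcal{R}$ whose coordinates are pairwise distinct and different from $0$ and $1$, such that $\widehat{\mathcal{O}}_{\mathcal{R},z^0}$ is a power series ring over $\widehat{\mathcal{O}}_{Y_{\mathbf{k}},y}$.
\end{lemma}

\begin{proof}
Replacing $Y$ by an affine open neighborhood of the image of $y$, we may assume $Y=\operatorname{Spec}\mathbb{Z}[x_1,\dots,x_n]/(f_1,\dots,f_m)$ with all $f_j\neq0$, and $y=(y_1,\dots,y_n)\in\mathbf{k}^n$. Let $K$ bound the degrees of the $f_j$.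

\emph{The variables and relations.} Take free variables $\xi_i,\eta_i,\zeta_i$ $(1\le i\le n)$ and $\epsilon_j$ $(1\le j\le m)$. Fix $j$, and drop it from the notation for all objects introduced next. Expand over $\mathbb{Z}$
\[
\epsilon_j\,f_j(\xi_1-\eta_1-\zeta_1,\dots,\xi_n-\eta_n-\zeta_n)=\sum_{l=1}^{e}m_l-\sum_{l=1}^{e'}m'_l ,
\]
where the $m_l,m'_l$ are monomials $\epsilon_j\mu$ with $\mu$ a monomial in $\xi,\eta,\zeta$, listed with repetition, and $e,e'\ge1$ (add $\epsilon_j$ to both lists if necessary). Take further free variables $s_1,\dots,s_e,s'_1,\dots,s'_{e'}$. Let $[\epsilon_j]$ be the variable $\epsilon_j$. The dependent variables and the relations are: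
\begin{enumerate}
\item[(i)] for each monomial $\mu$ with $1\le\deg\mu\le K$, a variable $[\epsilon_j\mu]$ and the relation $[\epsilon_j\mu]=[\epsilon_j\mu']\cdot v$, for one chosen factorization $\mu=\mu'v$ with $v$ among the $\xi_i,\eta_i,\zeta_i$;
\item[(ii)] $\gamma_l=\beta_l+[m_l]$ for $1\le l\le e$ and $\beta_{l+1}=\gamma_l+s_{l+1}$ for $1\le l<e$, where $\beta_1$ is another name for $s_1$;
\item[(iii)] $\gamma'_l=\beta'_l+[m'_l]$ for $1\le l\le e'$ and $\beta'_{l+1}=\gamma'_l+s'_{l+1}$ for $1\le l<e'$, where $\beta'_1$ is another name for $s'_1$;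
\item[(iv)] $\delta_l=\delta_{l-1}+s'_l$ for $1\le l<e'$ and $\delta'_l=\delta'_{l-1}+s_l$ for $1\le l<e$, where $\delta_0$ and $\delta'_0$ are other names for $\gamma_e$ and $\gamma'_{e'}$;
\item[(v)] one variable $\omega$ with the two relations $\omega=\delta_{e'-1}+s'_{e'}$ and $\omega=\delta'_{e-1}+s_e$.
\end{enumerate}
Each relation involves three different variables. Let $\mathcal{R}$ be defined by these relations for all $j$.

\emph{Elimination.} The relations (i)--(iv) and the first relation in (v) express the dependent variables successively as polynomials in the free ones. Write $\sigma=\sum s_l$ and $\sigma'=\sum s'_l$. Then $\gamma_e=\sigma+\sum m_l$ and $\gamma'_{e'}=\sigma'+\sum m'_l$, and the two expressions for $\omega$ are $\sigma+\sigma'+\sum m_l$ and $\sigma+\sigma'+\sum m'_l$. So $\mathcal{R}$ is isomorphic to the subscheme of the affine space of free variables defined by $\epsilon_jf_j(\xi-\eta-\zeta)=0$ for all $j$. Substituting $x_i=\xi_i-\eta_i-\zeta_i$ identifies the open set where all $\epsilon_j\ne0$ with an open subscheme of $Y_{\mathbf{k}}$ times the affine space with coordinates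 $\eta,\zeta,\epsilon,s,s'$. At every point of this open set over $y$, the completed local ring is a power series ring over $\widehat{\mathcal{O}}_{Y_{\mathbf{k}},y}$.

\emph{The base point.} Put $\xi_i=y_i+\eta_i+\zeta_i$. Every coordinate of $\mathbb{A}^N$ becomes a polynomial over $\mathbf{k}$ in the indeterminates $\eta,\zeta,\epsilon,s,s'$, and every choice of values for these gives a point of $\mathcal{R}$ over $y$. We show that these polynomials are nonconstant and pairwise distinct. Then the polynomials $z_a$, $z_a-1$ and $z_a-z_b$ $(a\ne b)$ are nonzero, and since $\mathbf{k}$ is infinite some choice of values makes them all nonzero; this is $z^0$.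

The polynomials $y_i+\eta_i+\zeta_i$, $\eta_i$, $\zeta_i$ are pairwise non-associate primes of $\mathbf{k}[\eta,\zeta]$. By unique factorization different monomials $\mu$ give different nonzero polynomials. So the polynomials of the variables $[\epsilon_j\mu]$ are pairwise distinct, and they differ from those of $\xi_i,\eta_i,\zeta_i$ because they involve $\epsilon_j$. None of these involves $s,s'$. Every other variable is the sum of a polynomial in $\eta,\zeta,\epsilon$ and a nonempty sum of distinct variables $s_l,s'_l$ belonging to one index $j$, its \emph{$s$-part}: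
\[
\begin{array}{c|c}
\text{variable}&s\text{-part}\\ \hline
s_l,\ \ s'_l& s_l,\ \ s'_l\\
\beta_l,\gamma_l& s_1+\dots+s_l\\
\beta'_l,\gamma'_l& s'_1+\dots+s'_l\\
\delta_l\ \ (1\le l<e')&\sigma+s'_1+\dots+s'_l\\
\delta'_l\ \ (1\le l<e)&\sigma'+s_1+\dots+s_l\\
\omega&\sigma+\sigma'
\end{array}
\]
The parts in the first three rows involve only the $s$ or only the $s'$; those in the last three rows involve both. Among the last three rows, $\delta_l$ omits $s'_{e'}$ but not $s_e$, $\delta'_l$ omits $s_e$ but not $s'_{e'}$, and $\omega$ omits neither, so these parts are pairwise distinct. Among the first three rows, $s_l=s_1+\dots+s_k$ only for $l=k=1$, and $s_1$ is the variable $\beta_1$; the same holds with primes. So two different variables have the same $s$-part only if they are $\beta_l,\gamma_l$ or $\beta'_l,\gamma'_l$, and these differ by the nonzero polynomial of $[m_l]$ or $[m'_l]$.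
\end{proof}

\subsection*{Quadrangles that multiply and add}
For $q,q'\in A^2$ and $z\in A$, say that the pair $q,q'$ \emph{has slope $z$} if $q'-q\in A\cdot(1,z)$, and \emph{slope $\infty$} if $q'-q\in A\cdot(0,1)$. For $a,b,c\in A$ prescribe slopes for the six pairs among four points $q_1,\dots,q_4$ by one row of the table
\begin{equation}\label{eq:table}
\begin{array}{c|cc|cc|cc}
 &q_1q_2&q_3q_4&q_1q_3&q_2q_4&q_1q_4&q_2q_3\\ \hline
c=ab&\infty&0&1&c&a&b\\
c=a+b&\infty&\infty&0&c&a&b
\end{array}
\end{equation}

\begin{lemma}\label{lem:quad}
Fix $a,b,c\in A$ and a row of \eqref{eq:table}. Quadruples $(q_1,\dots,q_4)$ in $A^2$ with the prescribed slopes, such that the first coordinate $\mu$ of $q_4-q_1$ is a unit, exist if and only if the relation labeling the row holds in $A$. In that case they are in bijection with the pairs $(q_1,\mu)$, where $q_1\in A^2$ and the unit $\mu$ are arbitrary.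
\end{lemma}

\begin{proof}
\emph{Product.} The slopes at $q_1$ mean $q_2=q_1+(0,t)$, $q_3=q_1+(\sigma,\sigma)$, $q_4=q_1+(\mu,a\mu)$ with $t,\sigma,\mu\in A$. Then $q_4-q_3=(\mu-\sigma,a\mu-\sigma)$, $q_4-q_2=(\mu,a\mu-t)$, $q_3-q_2=(\sigma,\sigma-t)$. The remaining slopes $0,c,b$ mean $\sigma=a\mu$, $a\mu-t=c\mu$, $\sigma-t=b\sigma$; equivalently $\sigma=a\mu$, $t=(a-c)\mu$, $c\mu=ab\mu$.

\emph{Sum.} Now $q_2=q_1+(0,t)$, $q_3=q_1+(\sigma,0)$, $q_4=q_1+(\mu,a\mu)$, and $q_4-q_3=(\mu-\sigma,a\mu)$, $q_4-q_2=(\mu,a\mu-t)$, $q_3-q_2=(\sigma,-t)$. The remaining slopes $\infty,c,b$ mean $\sigma=\mu$, $a\mu-t=c\mu$, $-t=b\sigma$; equivalently $\sigma=\mu$, $t=-b\mu$, $c\mu=(a+b)\mu$.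
\end{proof}

\subsection*{The configuration}
Let $\mathcal{R}$ and $z^0$ be as in Lemma~\ref{lem:algebra}. Take independent vectors $f_0,f_\infty\in U^\vee$, spanning a line $L\subset\mathbb{P}^3$, and give $L$ the coordinate in which $[f_0+zf_\infty]$ is $z$ and $[f_\infty]$ is $\infty$. Let $o_0,o_1,o_\infty,Z_1,\dots,Z_N\in L$ be the points with coordinates $0,1,\infty,z^0_1,\dots,z^0_N$; they are distinct. For each defining relation $\rho$ of $\mathcal{R}$ choose a plane $\pi_\rho\supset L$, different for different $\rho$, and a vector $f_\rho$ such that $f_0,f_\infty,f_\rho$ span $\pi_\rho$. Identify $\mathbf{k}^2$ with $\pi_\rho\setminus L$ by $(\kappa,\kappa')\mapsto[f_\rho+\kappa f_0+\kappa' f_\infty]$. A line of slope $z$ in $\mathbf{k}^2$ is then a line of $\pi_\rho$ that meets $L$ in the point with coordinate $z$. If $\rho$ involves $z_a,z_b,z_c$, apply Lemma~\ref{lem:quad} over $\mathbf{k}$ to the values $z^0_a,z^0_b,z^0_c$, which we abbreviate to $a,b,c$, with $\mu=1$. This gives points $q_1,\dots,q_4\in\pi_\rho\setminus L$.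

We check that the quadrangle is nondegenerate, using that $0,1,\infty,a,b,c$ are distinct. We have $t\ne0$, because $t=a-c$ or $t=-b$, and $\sigma\ne0$, because $\sigma=a$ or $\sigma=1$. So $q_2,q_3,q_4$ differ from $q_1$, and they lie on three different lines through $q_1$, so the four points are distinct. Let $\ell_{kl}$ be the line $q_kq_l$. The slopes of the three sides at $q_1,q_2,q_3,q_4$ are
\begin{gather*}
(\infty,1,a),\ (\infty,b,c),\ (1,b,0),\ (a,c,0)\ \text{ for a product},\\
(\infty,0,a),\ (\infty,b,c),\ (0,b,\infty),\ (a,c,\infty)\ \text{ for a sum},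
\end{gather*}
and in each triple they are distinct. Hence no three of the $q_k$ are collinear, the six sides are distinct, and two sides with a common vertex meet only there. The three pairs of opposite sides are the three blocks of \eqref{eq:table}. The two slopes in a block differ, so the sides meet in a \emph{diagonal point} off $L$, except for $\ell_{12},\ell_{34}$ in the sum case, which meet at $o_\infty$. A diagonal point lies on no third side: if, say, $\ell_{12}\cap\ell_{34}$ lay on $\ell_{13}$, it would equal $\ell_{12}\cap\ell_{13}=q_1$, and $q_1,q_3,q_4$ would be collinear; every other case is this one after renumbering. In particular the diagonal points are distinct and are not vertices.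

Mark the points $o_0,o_1,o_\infty,Z_1,\dots,Z_N$, all vertices $q_k^\rho$ and all diagonal points off $L$. Mark the line $L$ and all sides $\ell^\rho_{kl}$. The side $\ell^\rho_{kl}$ meets $L$ only in the marked point $o^\rho_{kl}$ given by its slope, and $\pi_\rho\cap\pi_{\rho'}=L$ for $\rho\ne\rho'$. Two sides in different planes can therefore meet only at a marked point of $L$, and two sides in the same plane meet at a vertex, a diagonal point or $o_\infty$. Hence
\begin{equation}\label{eq:starstar}
\text{every point of }\mathbb{P}^3\text{ that lies on two or more marked lines is marked.}\tag{$**$}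
\end{equation}
In particular \eqref{eq:star} holds. The incidences are exactly these: $o_0,o_1,o_\infty,Z_\nu$ lie on $L$, and $\ell^\rho_{kl}$ contains $q^\rho_k$, $q^\rho_l$, $o^\rho_{kl}$ and the diagonal point of its block, if that point is off $L$.

\begin{proposition}\label{prop:incR}
For this configuration, $\widehat{\mathcal{O}}_{T,\tau}$ is a power series ring over $\widehat{\mathcal{O}}_{\mathcal{R},z^0}$.
\end{proposition}

\begin{proof}
Consider an $A$-point of $T$ that reduces to $\tau$, and denote the deformed objects by the same letters. The point is that planarity of each quadrangle, which $T$ does not impose directly, follows from the incidences. Fix $\rho$ and let $\pi_\rho$ be the $A$-plane spanned by $L$ and $q_1$. For $l=2,3,4$ the line $\ell_{1l}$ contains $q_1$ and $o_{1l}\in L$, whose reductions are distinct, so it is their join and lies in $\pi_\rho$. Hence $q_2,q_3,q_4\in\pi_\rho$, and every side $\ell_{kl}$ is the join of $q_k$ and $q_l$ and lies in $\pi_\rho$. A marked diagonal point must be the unique common $A$-point of two opposite sides in $\pi_\rho$. So the $A$-point of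 $T$ determines, and is determined by, the following data: the \emph{frame} $(L,o_0,o_1,o_\infty,(\pi_\rho)_\rho)$, with $o_0,o_1,o_\infty\in L\subset\pi_\rho$; points $Z_\nu\in L$; and points $q^\rho_k\in\pi_\rho$ such that the join of $q^\rho_k$ and $q^\rho_l$ contains $o^\rho_{kl}$. Conversely, all such data that lift the given ones define an $A$-point of $T$ by taking joins and meets.

Frames are parametrized by a fiber product of $\mathbb{P}^1$-bundles over $G$, a smooth variety, so lifts of the given frame are pro-represented by a power series ring $B_0$ over $\mathbf{k}$. Over the local ring $B_0$ direct summands are free. Choose generators of the rank one summands $o_0,o_\infty$ of $U^\vee\otimes B_0$ that lift $f_0,f_\infty$. They form a basis of $L$, and $o_1$ is generated by their combination with coefficients in $1+\mathfrak{m}_{B_0}$; after rescaling, $o_1$ is generated by their sum. Choose lifts of the $f_\rho$ in $\pi_\rho$. These vectors define, naturally in $A$, a coordinate on $L$ with $o_0,o_1,o_\infty$ at $0,1,\infty$ and affine coordinates on each $\pi_\rho$, by the same formulas as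 over $\mathbf{k}$. Now $Z_\nu$ is given by a lift $z_\nu\in A$ of $z^0_\nu$, the $q^\rho_k$ are points of $A^2$, and the join of $q^\rho_k$ and $q^\rho_l$ contains the point of $L$ with coordinate $z$ if and only if the pair has slope $z$. The element $\mu$ lifts $1$, so it is a unit. By Lemma~\ref{lem:quad}, the remaining data are an $A$-point $(z_\nu)$ of $\mathcal{R}$ that lifts $z^0$ and, for each $\rho$, three free parameters in $\mathfrak{m}_A$, for $q_1^\rho$ and $\mu$. So our functor is the product of $h_{\widehat{\mathcal{O}}_{\mathcal{R},z^0}}$ with a functor $A\mapsto\mathfrak{m}_A^{\,n}$.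
\end{proof}

\begin{lemma}\label{lem:smooth}
For a configuration that satisfies \eqref{eq:starstar}, $X$ is obtained from $\mathbb{P}^3$ by blowing up the marked points and then the strict transforms of the marked lines, which are pairwise disjoint smooth rational curves. In particular $X$ is smooth.
\end{lemma}

\begin{proof}
We recall standard facts about the blow-up $\operatorname{Bl}_{\mathcal{I}}Z$ of a variety $Z$ along a nonzero ideal sheaf $\mathcal{I}$. If $\mathcal{I}\otimes\mathcal{M}$ is generated by sections $\sigma_0,\dots,\sigma_k$ for a line bundle $\mathcal{M}$, then $\operatorname{Bl}_{\mathcal{I}}Z$ is the closure of the graph of $[\sigma_0:\dots:\sigma_k]\colon Z\dashrightarrow\mathbb{P}^k$. The blow-up is universal among morphisms to $Z$ under which $\mathcal{I}$ generates an invertible ideal sheaf, and a product of ideal sheaves is invertible if and only if each factor is. Consequently $\operatorname{Bl}_{\mathcal{I}\mathcal{J}}Z=\operatorname{Bl}_{\mathcal{J}\mathcal{O}_{Z'}}Z'$ for $Z'=\operatorname{Bl}_{\mathcal{I}}Z$, and multiplying an ideal sheaf by an invertible one does not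 change the blow-up.

Let $\mathcal{I}_\alpha$ be the ideal sheaf of the marked point or line $\alpha$. Composed with the Segre embedding of $(\mathbb{P}^2)^{\mathcal{P}}\times(\mathbb{P}^1)^{\mathcal{L}}$, the product of the projections is given by the products of basis elements of the $U_\alpha$, and these generate $(\prod\mathcal{I}_\alpha)(|\mathcal{A}|)$. So $X$ is the blow-up of $\mathbb{P}^3$ along $\prod\mathcal{I}_\alpha$. Let $Z'$ be the blow-up along $\prod_{i\in\mathcal{P}}\mathcal{I}_i$, that is, at the marked points; it is smooth, and $X$ is its blow-up along $\prod_{j\in\mathcal{L}}\mathcal{I}_j\mathcal{O}_{Z'}$. Near a marked point of $\ell_j$ take affine coordinates $x,y,z$ centered there with $\mathcal{I}_j=(x,y)$. In the chart with coordinates $x/z,y/z,z$ the ideal becomes $z\cdot(x/z,y/z)$, the ideal of the exceptional divisor times that of the strict transform $\ell'_j$. In the chart with coordinates $x,y/x,z/x$ it becomes $(x)$, and in the chart with coordinates $x/y,y,z/y$ it becomes $(y)$; these are the ideals of the exceptional divisor, and $\ell'_j$ does not meet these charts.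 Thus $\mathcal{I}_j\mathcal{O}_{Z'}$ is the ideal of $\ell'_j$ times an invertible ideal, $\ell'_j\cong\ell_j$, and $X$ is the blow-up of $Z'$ along the product of the ideals of the $\ell'_j$. By \eqref{eq:starstar} two marked lines meet only at a marked point, where their directions differ, so the $\ell'_j$ are pairwise disjoint. The blow-up of a smooth threefold along disjoint smooth curves is smooth.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:murphy}]
Take $P$, $X$ and $\mathcal{H}=\mathcal{H}^{\mathfrak{h}}(S)$ for the configuration built from $\mathcal{R}$ and $z^0$. By Lemma~\ref{lem:CS}, $\mathcal{H}$ is a Cartwright--Sturmfels Hilbert scheme and $P$ is the ideal of $X$. Lemma~\ref{lem:smooth} describes $X$. By Proposition~\ref{prop:incR} and Lemma~\ref{lem:algebra}, $\widehat{\mathcal{O}}_{T,\tau}$ is a power series ring over $\widehat{\mathcal{O}}_{Y_{\mathbf{k}},y}$, and Theorem~\ref{thm:compare} gives the isomorphism.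
\end{proof}

\begin{remark}\label{rem:bad}
Let $\mathcal{O}=\mathcal{O}_{\mathcal{H},[P]}$, $B=\widehat{\mathcal{O}}$ and $C=B[[s_1,\dots,s_M]]$. The ring $\mathcal{O}$ is Cohen--Macaulay if and only if $C$ is. So the origin of $Y=\operatorname{Spec}\mathbb{Z}[x,x']/(x^2,xx')$, where $Y_{\mathbf{k}}$ has dimension $1$ and depth $0$, gives a prime point at which $\mathcal{H}$ is not Cohen--Macaulay.

For $Y=\operatorname{Spec}\mathbb{Z}[x]/(x^2)$, the scheme $\mathcal{H}$ is non-reduced at every point of a neighborhood of $[P]$. Indeed, $C\cong\mathbf{k}[[x,s_1,\dots,s_{M'}]]/(x^2)$ has the nilpotent prime $\mathfrak{n}=(x)$, and $C_{\mathfrak{n}}$ is not a field. The contractions $\mathfrak{p}=\mathfrak{n}\cap B$ and $\mathfrak{q}=\mathfrak{n}\cap\mathcal{O}$ are nilpotent primes, so they are the unique minimal primes of $B$ and $\mathcal{O}$, and $\mathfrak{p}C=\mathfrak{n}$ because $C/\mathfrak{p}C=(B/\mathfrak{p})[[s_1,\dots,s_M]]$ is a domain. Suppose $\mathcal{O}_{\mathfrak{q}}$ is a field. Since $\mathcal{O}$ is a local ring of a scheme of finite type over a field, the fibers of $\mathcal{O}\to B$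 are regular, so $B_{\mathfrak{p}}$ is a field. Then some $b\in B\setminus\mathfrak{p}$ annihilates $\mathfrak{p}$, hence $\mathfrak{n}$, and $C_{\mathfrak{n}}$ is a field, a contradiction. So $\mathcal{H}$ has one irreducible component through $[P]$ and is non-reduced at its generic point, hence at each of its points.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CH}
Conca and Herzog, \emph{Castelnuovo--Mumford regularity of products of ideals}, Collect. Math. 54 (2003).

\bibitem{RS}
Ritvik Ramkumar and Alessio Sammartano, \emph{Cartwright-Sturmfels Hilbert Schemes}, arXiv:2410.10478 (2024).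

\end{thebibliography}
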